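# Greedy bases against exact evaluation: estimating support size with COND-EVAL queries

## 1. The greedy basis of a list of membership vectors

Fix a finite list of positions $s=1,\dots,M$, which we call *scales*. At each scale we place either an element of $[n]=\{1,\dots,n\}$ or nothing.

**Definition (configuration).** A configuration is $\sigma=(X_1,\dots,X_M)$ with $X_s\in[n]\cup\{\bot\}$. Scale $s$ is *active* if $X_s\neq\bot$. We write $\sigma=\emptyset$ if no scale is active, and $\mathrm{supp}(\sigma)=\{X_s: s\text{ active}\}$. Repetitions $X_s=X_t$ are allowed.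

Now let $S_0,S_1,\dots,S_j\subseteq[n]$ be sets; later they will be queries.

**Definition (membership vectors, greedy basis).** For $x\in[n]$ put
$$v^{(j)}(x)=\big([x\in S_0],\dots,[x\in S_j]\big)\in\{0,1\}^{j+1},$$
and for an active scale put $v^{(j)}_s=v^{(j)}(X_s)$. The greedy basis at time $j$ is
$$B^{(j)}=\{s\text{ active}:\ v^{(j)}_s\notin\mathrm{span}\{v^{(j)}_t:\ t<s,\ t\text{ active}\}\},\qquad B^{(-1)}=\emptyset .$$

In words: read the scales from the first to the last, and keep a scale exactly when its vector is not a real linear combination of earlier ones. Vectors at time $-1$ live in $\mathbb R^0$, so they are all zero.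

**Running example.** Let $M=n=5$, $X_s=s$, and
$$S_0=\{1,2,3,4,5\},\quad S_1=\{2,3,5\},\quad S_2=\{2,4,5\},\quad S_3=\{3,4,5\}.$$
The vectors at time $3$ are $v_1=(1,0,0,0)$, $v_2=(1,1,1,0)$, $v_3=(1,1,0,1)$, $v_4=(1,0,1,1)$, $v_5=(1,1,1,1)$. Truncating them to the first $j+1$ coordinates, we find the following.

At time $0$ all vectors equal $(1)$, so $B^{(0)}=\{1\}$. At time $1$ the vectors are $(1,0),(1,1),(1,1),(1,0),(1,1)$, so $B^{(1)}=\{1,2\}$. At time $2$, $v_3=(1,1,0)$ is not in the span of $(1,0,0)$ and $(1,1,1)$, while $v_4=(1,0,1)=v_1+v_2-v_3$ and $v_5=v_2$; so $B^{(2)}=\{1,2,3\}$. At time $3$ the combination $v_1+v_2-v_3$ has last coordinate $0+0-1=-1$, but $v_4$ has last coordinate $1$; scale $4$ enters, and $B^{(3)}=\{1,2,3,4\}$. Finally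
$$v^{(3)}_5=-\tfrac12v_1^{(3)}+\tfrac12v_2^{(3)}+\tfrac12v_3^{(3)}+\tfrac12v_4^{(3)} .$$
Fractions do appear, although all vectors are $0/1$. This will matter.

We need four facts. In all of them $j+1\le m$, where $m$ is a fixed bound on the number of sets, and
$$H=m!,\qquad Q=H! .$$

**(F1)** For every $t$, $\mathrm{span}\{v_u^{(j)}:u<t\text{ active}\}=\mathrm{span}\{v_b^{(j)}:b\in B^{(j)},b<t\}$. The vectors $v_b^{(j)}$, $b\in B^{(j)}$, are linearly independent. For each active $s\notin B^{(j)}$ there are unique coefficients with $v_s^{(j)}=\sum_{b\in B^{(j)},\,b<s}c_{s,b}\,v_b^{(j)}$.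

*Proof.* Go through the active scales $u<t$ in increasing order: each is in $B^{(j)}$, or its vector already lies in the span of the earlier ones. This gives the equality of spans by induction. If there were a nontrivial linear relation among the basis vectors, the largest $b$ with nonzero coefficient would have $v_b^{(j)}$ in the span of earlier vectors, contrary to $b\in B^{(j)}$. An active $s\notin B^{(j)}$ has its vector in the span of earlier active vectors, which is the span of earlier basis vectors; independence gives uniqueness.

**(F2)** $B^{(j-1)}\subseteq B^{(j)}$ and $|B^{(j)}|\le|B^{(j-1)}|+1$.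

*Proof.* Dropping the last coordinate is linear, so it preserves membership in a span; hence $s\notin B^{(j)}$ implies $s\notin B^{(j-1)}$ for active $s$. Also $|B^{(j)}|$ is the dimension of the span of all active vectors at time $j$. Dropping a coordinate has kernel of dimension at most $1$, so one additional coordinate raises this dimension by at most $1$.

**(F3)** If $i\le j$ and $s$ is the smallest active scale with $X_s\in S_i$, then $s\in B^{(j)}$. In particular, the smallest active scale whose element lies in $S_j$ is also the smallest $s\in B^{(j)}$ with $X_s\in S_j$.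

*Proof.* All earlier active vectors have $i$-th coordinate $0$, and $v_s^{(j)}$ has $i$-th coordinate $1$.

**(F4)** The coefficients in (F1) satisfy $|c_{s,b}|\le H$ and $Qc_{s,b}\in\mathbb Z$.

*Proof.* Let $r\le j+1\le m$ be the number of basis vectors involved (if $r=0$ there is nothing to prove). They are independent, so some $r$ coordinates give a nonsingular $r\times r$ system for the coefficients. By Cramer's rule each coefficient is a quotient of two determinants of $0/1$ matrices of order $r$. These are integers of absolute value at most $r!\le H$. The denominator is nonzero, hence at least $1$ in absolute value, so $|c_{s,b}|\le H$; being an integer of absolute value between $1$ and $H$, it divides $H!=Q$.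

## 2. Support size under COND-EVAL access

Here is what the greedy basis is for. Let $D$ be a probability distribution on $[n]$, with $\mathrm{supp}(D)=\{x:D(x)>0\}$. For $D(S)>0$, let $D_S$ be $D$ conditioned on $S$: $D_S(x)=D(x)/D(S)$ for $x\in S$ and $0$ otherwise.

**Definition (COND-EVAL).** An algorithm adaptively queries arbitrary sets $S\subseteq[n]$. On query $S$ the oracle reveals the number $D(S)$, and if $D(S)>0$ it also returns a sample $x\sim D_S$, independent of all previous samples.

For instance, if $D=(\frac12,\frac14,\frac14,0)$ on $[4]$ and $S=\{2,3,4\}$, the oracle says $D(S)=\frac12$ and returns $2$ or $3$, each with probability $\frac12$.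

An algorithm has an internal random seed, independent of the oracle; for a fixed seed the next query and the output are functions of the responses so far. It approximates the support size within a factor $(1+\epsilon)$ with probability at least $2/3$ if for *every* $D$ on $[n]$ its output $\hat s$ satisfies
$$\frac{|\mathrm{supp}(D)|}{1+\epsilon}\le\hat s\le(1+\epsilon)\,|\mathrm{supp}(D)|$$
with probability at least $2/3$. Its query complexity is the maximum number of queries over all $D$ and all runs. Let $q^*(n,\epsilon)$ be the least query complexity of such an algorithm. Throughout, $\epsilon\in(0,1/2]$.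

The paper of Diptarka Chakraborty, Gunjan Kumar and Kuldeep S. Meel, "Support Size Estimation: The Power of Conditioning", arXiv:2211.11967 (2022), is the source of this conjecture: every such algorithm must make $\Omega\big(\log\log n+\frac1{\epsilon^2\log(1/\epsilon)}\big)$ queries. Precisely, there should be an absolute $c>0$ and a function $N(\epsilon)$ such that the bound with constant $c$ holds for all $n\ge N(\epsilon)$. Some requirement that $n$ be large relative to $\epsilon$ is needed to exclude the trivial regime, since querying all $n$ singletons determines the support size exactly. We prove the conjecture, and more.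

**Theorem 1.** Let $0<\epsilon\le1/2$.

* (a) For all $n\ge4$: $q^*(n,\epsilon)\ge\log_2\log_2n-4$.
* (b) If $n\ge\max(3,1250/\epsilon^2)$: $q^*(n,\epsilon)\ge3\cdot10^{-5}/\epsilon^2$.

Hence for $n\ge N(\epsilon):=\max(2^{256},\lceil1250/\epsilon^2\rceil)$,
$$q^*(n,\epsilon)\ \ge\ \tfrac12\Big(\tfrac12\log_2\log_2n+\tfrac{3\cdot10^{-5}}{\epsilon^2}\Big)\ \ge\ 10^{-5}\Big(\log\log n+\frac1{\epsilon^2\log(1/\epsilon)}\Big).$$

**Theorem 2.** There are absolute constants $c,C>0$ such that for all $n\ge3$ and $\epsilon\in(0,1/2]$,
$$\max\{\log_2\log_2n-4,\ c\min(n,\epsilon^{-2})\}\ \le\ q^*(n,\epsilon)\ \le\ \min\{n,\ \log_2\log_2n+C\epsilon^{-2}\}.$$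
So $q^*(n,\epsilon)=\Theta(\log\log n+\min(n,\epsilon^{-2}))$, and for fixed $\epsilon$, $q^*(n,\epsilon)=\log_2\log_2n+O_\epsilon(1)$, so the leading constant is exactly $1$. The algorithms for the upper bound use only the bits $[D(S)>0]$.

**The "hence" in Theorem 1.** If $n\ge2^{256}$ then $\log_2\log_2n\ge8$, so $\log_2\log_2n-4\ge\frac12\log_2\log_2n$; averaging (a) with (b) gives the first inequality. For the second, the middle expression is $\frac14\log_2\log_2n+1.5\cdot10^{-5}\epsilon^{-2}$. We have $\ln\ln n\le\ln\log_2n\le\log_2\log_2n$, and $1/\log(1/\epsilon)\le1/\ln2<1.45$ for $\epsilon\le\frac12$ whether the logarithm is natural or binary. So the inequality holds for either base.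

**Tiny cases by hand.** For $n=1$ no query is needed. For $n=2$ the support size is $1$ or $2$. If $\epsilon\ge\sqrt2-1$, the constant output $\sqrt2$ is always correct, so $q^*=0$. If $\epsilon<\sqrt2-1$, the correct intervals $[\frac1{1+\epsilon},1+\epsilon]$ and $[\frac2{1+\epsilon},2(1+\epsilon)]$ are disjoint. With no query the output law does not depend on $D$, and it cannot put mass $\ge\frac23$ on each of two disjoint sets. One query $\{1\}$ tells whether $D(1)$ is $0$, $1$, or in between, so $q^*=1$. For $n\ge3$ the same argument with sizes $1$ and $3$, whose correct outputs lie in the disjoint sets $[\frac23,\frac32]$ and $[2,\frac92]$ for every $\epsilon\le\frac12$, gives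
$$q^*(n,\epsilon)\ge1\qquad(n\ge3). \tag{1}$$

## 3. Uniform supports, fixed scales, and a parity obstruction

For a lower bound we need a family of distributions whose support sizes are hard to tell apart. The difficulty is that the oracle returns *exact* numbers.

**Uniform distributions fail.** If $D$ is uniform on an unknown set of size $k$, query $[n]$ to get a sample $x$, then query $\{x\}$; the answer is $1/k$. Two queries settle everything.

**Fixed weights on separated scales fail too.** One might hide most of the support by giving the elements $X_1,\dots,X_k$ weights proportional to $\Lambda^{-1},\dots,\Lambda^{-k}$, with $\Lambda\ge2$ a large integer. Samples then almost always show the heaviest element present. But if the sample from $[n]$ is $X_r$, then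
$$D(X_r)=\frac{\Lambda^{-r}}{\sum_{s\le k}\Lambda^{-s}}=\frac{\Lambda^{k-r}}{1+\Lambda+\dots+\Lambda^{k-1}}.$$
The denominator is $\equiv 1$ modulo $\Lambda$ (or equal to $1$), hence coprime to the numerator. The fraction is in lowest terms, and its denominator determines $k$. Again two queries suffice.

**Random weights absorb small ones.** So let the weights be random: let $w_s$ be uniform on the integers of $[R_s,2R_s)$, with $R_1\gg R_2\gg\cdots$. Suppose for the moment that the oracle reveals $w(S)=\sum_{s:X_s\in S}w_s$ itself. Then $w([n])=w_1+(w_2+\dots+w_k)$ has almost the same law as $w_1$ alone: the shift is an integer, tiny compared with $R_1$, and an almost-uniform integer does not notice it. A second answer $w(S)$ may bring out a second weight, and so on. Whatever is linearly dependent on what has come out before should be absorbed. This suggests that $q+1$ exact answers reveal only the greedy basis.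

**Where this stops working.** Look at the running example. The real answers are
$$a_0=w_1+\dots+w_5,\quad a_1=w_2+w_3+w_5,\quad a_2=w_2+w_4+w_5,\quad a_3=w_3+w_4+w_5,$$
and $a_3-a_1+a_2=2w_4+w_5$. If scale $5$ is made inactive, the same expression is $2w_4$, always even. If scale $5$ is active and $w_5$ is uniform on an even number of consecutive integers, the expression is odd with probability $\frac12$. So two configurations with the same greedy basis $\{1,2,3,4\}$ and the same basis elements give answers at total variation distance at least $\frac12$. In the basis $v_1,\dots,v_4$ the contribution of $w_5$ has coefficients $\pm\frac12$, and a half-integer shift is *not* absorbed by an integer variable.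

The remedy is suggested by the failure. Lighter weights should be multiples of a number that kills every denominator which can occur. By (F4), one number $Q$ serves for all coefficients. So we take $w_s$ to be a multiple of $Q^s$: a coefficient can cost at most one factor $Q$, and $Q^{s-1}\mathbb Z\subseteq Q^b\mathbb Z$ whenever $b<s$.

## 4. Weights on separated scales and nested lattices

Recall that the total variation distance of two laws on a finite set is $\max_A(P(A)-P'(A))=\sum_a\max(P(a)-P'(a),0)$. If two processes can be run on one probability space so that their results differ with probability at most $\eta$, then the distance is at most $\eta$.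

**Parameters.** Let $\mathcal A$ be an algorithm with $q$ queries as in Section 2; pad it with queries $\emptyset$ so that it makes exactly $q$. Put $m=q+1$, $H=m!$, $Q=H!$. Let $M\ge1$ be the number of scales, and $\Lambda\ge2$ an integer with
$$\frac{16HM+4m}{\Lambda}\le\frac1{100}. \tag{2}$$
For $1\le s\le M$ set
$$R_s=Q^M\Lambda^{M-s},\qquad W_s=Q^s\mathbb Z\cap[R_s,2R_s),\qquad L_s=|W_s|=R_s/Q^s .$$
Since $Q^s$ divides $R_s$, the count $L_s$ is exact. Further put
$$\rho_s=2H\sum_{t>s}R_t .$$
Each $R_t$ is a multiple of $Q^M$, so $\rho_s\in Q^s\mathbb Z$. And $\sum_{t>s}R_t\le R_s\sum_{i\ge1}\Lambda^{-i}=R_s/(\Lambda-1)\le2R_s/\Lambda$, so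
$$\rho_s\le 4HR_s/\Lambda . \tag{3}$$

**The distributions.** Let $w_s$ be independent, $w_s$ uniform on $W_s$. For $\sigma\ne\emptyset$ let $w(x)=\sum_{s:X_s=x}w_s$, $w(S)=\sum_{x\in S}w(x)$, and $D_{\sigma,w}(x)=w(x)/w([n])$. Since weights are positive, $\mathrm{supp}(D_{\sigma,w})=\mathrm{supp}(\sigma)$.

**Step 1: from probabilities to weights.** The purpose is to replace ratios by integers. The *weight oracle* answers query $S$ with $w(S)$ and, if this is positive, a sample from $S$ with probabilities $w(x)/w(S)$. An algorithm $\mathcal B$ with $m$ weight-oracle queries simulates $\mathcal A$ on $D_{\sigma,w}$: it first queries $S_0=[n]$, ignoring the sample, and then makes $\mathcal A$'s queries $S_1,\dots,S_q$, handing over $D(S_j)=w(S_j)/w(S_0)$ and the sample.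

**Step 2: from samples to top elements.** The purpose is to remove the randomness of the samples. The *top oracle* is the weight oracle with the sample replaced by $X_s$ for the smallest active $s$ with $X_s\in S$ (null if there is none). Run $\mathcal B$ with both oracles with the same seed, $\sigma$ and $w$. As long as all true samples have been the top ones, the histories agree and so does the next query $S$. The next true sample is not the top element $X_s$ with probability at most
$$\frac{w(S)-w(X_s)}{w(S)}\le\frac{\sum_{t>s}w_t}{w_s}\le\frac{2\sum_{t>s}R_t}{R_s}\le\frac4\Lambda .$$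
Hence passing to the top oracle changes the output law by at most $4m/\Lambda$ in total variation.

## 5. The basis oracle and the exact matching of probabilities

**Definition (basis oracle $G$).** On the $j$-th query $S_j$ ($j=0,1,\dots,q$), $G$ returns $(s_*,X_{s_*})$ if $B^{(j)}\setminus B^{(j-1)}=\{s_*\}$, and "none" if $B^{(j)}=B^{(j-1)}$. By (F2) these are the only cases.

We show that $G$ is essentially all that $\mathcal A$ gets. The *simulator* $\mathcal A'$ has access to $G$ for the unknown configuration $\sigma$, has $\mathcal A$'s seed, and draws its own independent $w_s\sim\mathrm{Unif}(W_s)$. It runs $\mathcal B$ and invents numerical answers $a_j$ as follows.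

Suppose that so far $(a_0,\dots,a_{j-1})=\sum_{b\in B^{(j-1)}}y_b^{(j-1)}v_b^{(j-1)}$, with unique $y_b^{(j-1)}$ by (F1). Put $\mathrm{pred}_j=\sum_{b\in B^{(j-1)}}y_b^{(j-1)}[X_b\in S_j]$. If $G$ says "none", the answer is $a_j=\mathrm{pred}_j$. If $G$ returns $(s_*,X_{s_*})$, then $s_*\notin B^{(j-1)}$, so by (F1) $v_{s_*}^{(j-1)}=\sum_{b\in B^{(j-1)},b<s_*}c_bv_b^{(j-1)}$, and the answer is
$$a_j=\mathrm{pred}_j+\gamma\,w_{s_*},\qquad \gamma=[X_{s_*}\in S_j]-\sum_bc_b[X_b\in S_j]. \tag{4}$$
All of this is computable from the answers of $G$. We have $\gamma\ne0$: otherwise $v_{s_*}^{(j)}=\sum_bc_bv_b^{(j)}$ with all $b<s_*$, contradicting $s_*\in B^{(j)}$.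

*The recursion continues.* In the case "none", $y^{(j)}=y^{(j-1)}$ works at time $j$. In the other case put
$$y_{s_*}^{(j)}=w_{s_*},\qquad y_b^{(j)}=y_b^{(j-1)}-c_bw_{s_*}\ (b<s_*),\qquad y_b^{(j)}=y_b^{(j-1)}\ (b>s_*).$$
In $\sum_by_b^{(j)}v_b^{(j)}$, the first $j$ coordinates give $(a_0,\dots,a_{j-1})-w_{s_*}\sum_bc_bv_b^{(j-1)}+w_{s_*}v_{s_*}^{(j-1)}=(a_0,\dots,a_{j-1})$, and the last gives $\mathrm{pred}_j-w_{s_*}\sum_bc_b[X_b\in S_j]+w_{s_*}[X_{s_*}\in S_j]=a_j$.

The sample that $\mathcal A'$ hands over is the top element of $S_j$, which it knows by (F3). Note $a_0=w_s>0$ for the smallest active $s$, so the ratios $a_j/a_0$ make sense. If $\mathcal A$ receives answers that are impossible for a real distribution, it is extended arbitrarily. If $\sigma=\emptyset$, which the answer "none" to $S_0$ shows, $\mathcal A'$ outputs $0$; we let its remaining queries be $\emptyset$.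

**Running example.** The simulator's answers are $a_0=w_1$; then $a_1=w_2$ (with $\mathrm{pred}_1=0$, $\gamma=1$); then $a_2=w_2-w_3$ (with $\mathrm{pred}_2=w_2$, $c_2=1$, $\gamma=-1$); then $a_3=w_3+2w_4$ (with $\mathrm{pred}_3=w_3$ and $\gamma=2$). They look unlike the real answers. But $a_2-a_1$ is $-w_3$ here and $-w_3+w_4$ in reality; $a_3-a_1+a_2$ is $2w_4$ here and $2w_4+w_5$ in reality. The leading weights agree, and now $w_5$ is divisible by $Q^5$, with $Q$ even.

**Lemma 1.** For every $\sigma\ne\emptyset$, the output law of $\mathcal A$ on $D_{\sigma,w}$ ($w$ random) and that of $\mathcal A'$ on $\sigma$ differ by at most $1/100$ in total variation. Hence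
$$\Pr[\mathcal A'(\sigma)\text{ is a correct }(1+\epsilon)\text{-approximation of }|\mathrm{supp}(\sigma)|]\ge\tfrac23-\tfrac1{100}.$$

The second statement follows from the first, because $\mathcal A$ is correct with probability $\ge\frac23$ for each fixed $w$, hence also on average. For the first, Steps 1 and 2 cost $4m/\Lambda$. By (2) it remains to compare $\mathcal B$ with the top oracle ("real") to the simulation ("sim"), with error at most $16HM/\Lambda$. Fix $\sigma$ and the seed of $\mathcal A$.

**Step 3: a vector of numbers determines everything.** In both processes the samples are top elements, determined by $\sigma$ and the queries. So, for a vector $a=(a_0,\dots,a_q)$ of numerical answers, the queries $S_j=S_j(a)$, the vectors $v_s^{(j)}$ and the bases $B^{(j)}$ are determined by $a$, in the same way in both processes. Write $B=B^{(q)}$. Call $a$ *good* if $a=\sum_{b\in B}y_bv_b^{(q)}$ for some $y$ with, for all $b\in B$,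
$$y_b\in Q^b\mathbb Z,\qquad R_b+\rho_b\le y_b<2R_b-\rho_b .$$
We show that good vectors have exactly equal probability in both processes, and that real answers are rarely not good.

**Step 4: the real probability of a good vector.** The purpose is to see non-basis weights absorbed. The real answers equal $a$ iff $w(S_j(a))=a_j$ for all $j$, that is, iff $\sum_{s\text{ active}}w_sv_s^{(q)}=a$. By (F1) the left side is
$$\sum_{b\in B}(w_b+h_b)v_b^{(q)},\qquad h_b=\sum_{s\notin B,\ s>b,\ s\text{ active}}c_{s,b}w_s .$$
So the event is $\{w_b=y_b-h_b\text{ for all }b\in B\}$. The $h_b$ depend only on weights outside $B$, so $h$ is independent of $(w_b)_{b\in B}$. By (F4), $|h_b|\le H\sum_{t>b}2R_t=\rho_b$. Also $h_b\in Q^b\mathbb Z$, because $w_s\in Q^s\mathbb Z$ and $Qc_{s,b}\in\mathbb Z$ give $c_{s,b}w_s\in Q^{s-1}\mathbb Z\subseteq Q^b\mathbb Z$ for $s>b$. If $a$ is good, then $y_b-h_b\in Q^b\mathbb Z$ and $R_b\le y_b-h_b<2R_b$, so $y_b-h_b\in W_b$ whatever $h$ is. Hence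
$$P_{\mathrm{real}}(a)=\prod_{b\in B}L_b^{-1}.$$

**Step 5: the simulated probability of a good vector.** The purpose is to find which weights make the simulator output $a$, and to check that they lie in the sets $W_b$. Since $a$ is in the span of the active vectors at time $q$, its prefix $(a_0,\dots,a_j)$ is in the span of the active vectors at time $j$, that is, of $v_b^{(j)}$, $b\in B^{(j)}$. Let $y_b^{(j)}$ be the unique coefficients.

If $B^{(j)}=B^{(j-1)}$, dropping the last coordinate and using uniqueness gives $y^{(j)}=y^{(j-1)}$, and then the last coordinate says $a_j=\mathrm{pred}_j$ automatically. If $s_*$ enters at time $j$, substitute $v_{s_*}^{(j-1)}=\sum_{b<s_*}c_bv_b^{(j-1)}$ in the first $j$ coordinates of $(a_0,\dots,a_j)=\sum_by_b^{(j)}v_b^{(j)}$; then compare coefficients, and then last coordinates: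
$$y_b^{(j-1)}=y_b^{(j)}+c_by_{s_*}^{(j)}\ (b<s_*),\qquad y_b^{(j-1)}=y_b^{(j)}\ (b>s_*),\qquad a_j=\mathrm{pred}_j+\gamma\,y_{s_*}^{(j)}. \tag{5}$$
For the last identity, the last coordinate is $\sum_{b\ne s_*}y_b^{(j)}[X_b\in S_j]+y_{s_*}^{(j)}[X_{s_*}\in S_j]$, and inserting $y_b^{(j)}=y_b^{(j-1)}-c_by_{s_*}^{(j)}$ for $b<s_*$ gives it.

Let $j_b$ be the entry time of $b\in B$ and $z_b=y_b^{(j_b)}$. Comparing (5) with (4) and using $\gamma\ne0$, a simulator that has agreed with $a$ so far answers $a_{j}$ at an entry time $j=j_b$ iff $w_b=z_b$; at other times it agrees automatically. So sim outputs $a$ iff $w_b=z_b$ for all $b\in B$.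

Iterating (5) from time $j_b$ to time $q$, the coefficient of $b$ changes only when some $p>b$ enters later, so
$$y_b=z_b-\sum_{p\in B,\ p>b,\ j_p>j_b}c_{p,b}\,z_p, \tag{6}$$
where $c_{p,b}$ is the coefficient of $v_b^{(j_p-1)}$ in the expansion of $v_p^{(j_p-1)}$, so (F4) applies. We claim $z_b\in W_b$ for all $b\in B$, by downward induction on $b$. If $z_p\in W_p$ for all $p\in B$ with $p>b$, then each $c_{p,b}z_p\in Q^{p-1}\mathbb Z\subseteq Q^b\mathbb Z$, and the sum in (6) has absolute value at most $H\sum_{p>b}2R_p=\rho_b$. Since $y_b\in Q^b\mathbb Z\cap[R_b+\rho_b,2R_b-\rho_b)$, we get $z_b\in Q^b\mathbb Z\cap[R_b,2R_b)=W_b$. As the $w_b$ are independent and uniform,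
$$P_{\mathrm{sim}}(a)=\prod_{b\in B}L_b^{-1}=P_{\mathrm{real}}(a).$$

**Step 6: real answers are rarely not good.** Since the two laws agree on good vectors, their total variation distance is at most $P_{\mathrm{real}}(a\text{ not good})$. For real answers, Step 4 shows $a$ is in the required span with $y_b=w_b+h_b\in Q^b\mathbb Z$ and $|h_b|\le\rho_b$. If $w_b\in[R_b+2\rho_b,2R_b-2\rho_b)$ for all $b\in B$, then $a$ is good. So a vector that is not good forces some $s\in[M]$ with $w_s\in W_s\setminus[R_s+2\rho_s,2R_s-2\rho_s)$. As $\rho_s$ and $R_s$ are multiples of $Q^s$, at most $2\cdot2\rho_s/Q^s$ elements of $W_s$ are excluded, and by (3) the probability is at most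
$$\sum_{s=1}^M\frac{4\rho_s/Q^s}{L_s}=\sum_{s=1}^M\frac{4\rho_s}{R_s}\le\frac{16HM}{\Lambda}.$$
Averaging over the seed proves Lemma 1. $\square$

From here on the hard work with numbers is over. We study only algorithms with access to $G$.

## 6. A binary tree of transcripts: the $\log\log n$ bound

*Proof of Theorem 1(a).* For $4\le n<16$ we have $\log_2\log_2n-4<2-4<0$. Let $n\ge16$, and let $\mathcal A$ have query complexity $q=q^*(n,\epsilon)$.

**Step 1: geometric candidates for the support size.** We want many sizes such that no single output is correct for two of them. Let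
$$J=\lfloor\log_4(\sqrt n/2)\rfloor+1,\qquad k_i=4^i\ (0\le i<J),\qquad M=k_{J-1}\le\sqrt n/2 .$$
Since $\log_4(\sqrt n/2)=\frac14\log_2n-\frac12$, we have $J\ge\frac14\log_2n-\frac12\ge\frac18\log_2n$, the last step because $\log_2n\ge4$. Let $X_1,\dots,X_M$ be independent uniform in $[n]$, and $\sigma_k=(X_1,\dots,X_k,\bot,\dots,\bot)$. Because $1.5\cdot4^i<4^{i+1}/1.5$ and $\epsilon\le\frac12$, one output value is a correct $(1+\epsilon)$-approximation of at most one $k_i$.

**Step 2: few transcripts.** Fix the seed of $\mathcal A'$, including its $w$, and fix $X_1,\dots,X_M$. *Claim: as $k$ varies over the $k_i$, at most $2^q$ different sequences of $G$-answers occur.* For given query sets, whether $s$ is in the greedy basis depends only on scales up to $s$, so $B^{(j)}(\sigma_k)=B^{(j)}(\sigma_M)\cap[k]$. Suppose several values of $k$ share the same history of answers. Then the sets $S_0,\dots,S_j$ are the same for all of them. If $B^{(j)}(\sigma_M)\setminus B^{(j-1)}(\sigma_M)=\{s_*\}$, the next answer is $(s_*,X_{s_*})$ when $k\ge s_*$ and "none" otherwise; if this difference is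 empty, the answer is "none". So a history has at most two continuations. For $S_0=[n]$ there is only one, since the answer is always $(1,X_1)$. The remaining $q$ queries give at most $2^q$ transcripts.

**Step 3: counting.** The output of $\mathcal A'$ is a function of the transcript, so at most $2^q$ output values occur. If $X_1,\dots,X_M$ are distinct, then $|\mathrm{supp}(\sigma_k)|=k$, and by Step 1 $\mathcal A'$ is correct for at most $2^q$ of the $k_i$. Collisions have probability at most $M^2/(2n)\le\frac18$, and in that case we bound the number of correct $k_i$ by $J$. Taking expectations and using Lemma 1,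
$$J\Big(\frac23-\frac1{100}\Big)\le\sum_{i<J}\Pr[\mathcal A'(\sigma_{k_i})\text{ correct}]\le2^q+\frac J8 .$$
As $\frac23-\frac1{100}-\frac18>\frac12$, we get $2^q\ge J/2$, so $q\ge\log_2J-1\ge\log_2\log_2n-3-1$. $\square$

## 7. Independent random scales: the $\epsilon^{-2}$ bound

We recall the textbook facts used.

* *Efron–Stein:* if $Y=f(X_1,\dots,X_M)$ with independent $X_s$, and $Y^{(s)}$ is $Y$ with $X_s$ replaced by an independent copy, then $\mathrm{Var}\,Y\le\frac12\sum_s\mathbb E(Y-Y^{(s)})^2$.
* *Chain rule:* the divergence $\mathrm{KL}(P_0\|P_1)$ of two laws of a sequence is the sum over $j$ of the $P_0$-averages of the divergences of the $j$-th term given the earlier ones.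
* *Pinsker:* the total variation distance is at most $\sqrt{\mathrm{KL}/2}$ (natural logarithms).
* *Bernoulli divergence:* for $0\le a\le 1$ and $0<b<1$, $\mathrm{kl}(a,b)=a\ln\frac ab+(1-a)\ln\frac{1-a}{1-b}\le\frac{(a-b)^2}{b(1-b)}$. Indeed $\ln t\le t-1$ bounds the middle by $\frac{a^2}b+\frac{(1-a)^2}{1-b}-1$, which equals the right side.

*Proof of Theorem 1(b).* Let $q=q^*(n,\epsilon)$, so $q\ge1$ by (1). If $\epsilon>1/32$ then $q\ge1\ge\frac1{1024}\epsilon^{-2}$ and (b) holds. So let $\epsilon\le1/32$ and $n\ge1250/\epsilon^2$.

**Step 1: two random configurations.** Take $M=n$ scales and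
$$\theta_0=\tfrac12,\qquad\theta_1=\tfrac12+\Delta,\qquad\Delta=8\epsilon\le\tfrac14 .$$
Under $P_i$ the $X_s$ are independent, with $\Pr[X_s=x]=\theta_i/n$ for $x\in[n]$ and $\Pr[X_s=\bot]=1-\theta_i$, and independent of the seed of $\mathcal A'$ (which includes its $w$). The two cases differ in the density of active scales, by an amount of order $\epsilon$.

**Step 2: the support sizes are separated.** We show that no output is correct for typical sizes under both laws. Let $Y=|\mathrm{supp}(\sigma)|$ and $E_i=\mathbb E_iY=n\big(1-(1-\theta_i/n)^n\big)$. Changing one $X_s$ changes $Y$ by at most $1$, so Efron–Stein gives $\mathrm{Var}\,Y\le n/2$. Bernoulli's inequality $(1-\theta_0/n)^n\ge1-\theta_0$ gives $E_0\le n/2$. For $\theta\le\frac34$,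
$$\frac{d}{d\theta}\,n\big(1-(1-\theta/n)^n\big)=n(1-\theta/n)^{n-1}\ge n(1-\theta)\ge\frac n4 ,$$
so $E_1-E_0\ge n\Delta/4=2\epsilon n$. Put $d=\epsilon n/5$. By Chebyshev,
$$P_i(|Y-E_i|>d)\le\frac{n/2}{d^2}=\frac{12.5}{\epsilon^2n}\le\frac1{100}.$$
Since $\epsilon\le\frac1{32}$, $(1+\epsilon)^2-1\le2.1\epsilon$ and $(1+\epsilon)^2\le1.07$. Hence
$$\big((1+\epsilon)^2-1\big)E_0+\big((1+\epsilon)^2+1\big)d\le2.1\epsilon\cdot\frac n2+2.07\cdot\frac{\epsilon n}5=1.464\,\epsilon n<2\epsilon n\le E_1-E_0,$$
which rearranges to
$$\frac{E_1-d}{1+\epsilon}>(1+\epsilon)(E_0+d). \tag{7}$$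

**Step 3: $\mathcal A'$ distinguishes the two laws.** Given $\sigma\neq\emptyset$, $\mathcal A'$ is correct with probability at least $\frac23-\frac1{100}$, and $P_i(\sigma=\emptyset)=(1-\theta_i)^n\le2^{-n}$. So under $P_i$ it is correct with probability at least $(\frac23-\frac1{100})(1-2^{-n})\ge\frac23-\frac2{100}$. With probability at least $\frac23-\frac3{100}>0.63$ it is correct and $|Y-E_i|\le d$. Under $P_0$ this implies $\hat s\le(1+\epsilon)(E_0+d)$; under $P_1$ it implies $\hat s\ge(E_1-d)/(1+\epsilon)>(1+\epsilon)(E_0+d)$, by (7). So the event $\hat s\le(1+\epsilon)(E_0+d)$ has $P_0$-probability $>0.63$ and $P_1$-probability $<0.37$. Since $\hat s$ is a function of the seed and the $G$-transcript, the joint laws of (seed, $G$-transcript) under $P_0$ and $P_1$ have total variation distance at least $0.26$.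

It remains to show that each $G$-answer carries divergence $O(\epsilon^2)$. Fix the seed.

**Step 4: what a history says about $\sigma$.** The purpose is to find the law of the remaining $X_s$ given the past. Consider a possible history $g_{<j}$ of $G$-answers to $S_0,\dots,S_{j-1}$, that is, one that occurs for some configuration $\sigma'$. It determines $S_0,\dots,S_j$, the basis $B=B^{(j-1)}$, and the elements $x_b=X_b$ for $b\in B$. For $s\notin B$ let
$$A_s=\{x\in[n]:v^{(j-1)}(x)\in\mathrm{span}\{v^{(j-1)}(x_b):b\in B,\ b<s\}\}.$$
*Claim: the history occurs iff $X_b=x_b$ for all $b\in B$ and $X_s\in A_s\cup\{\bot\}$ for all $s\notin B$.*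

Necessity is (F1). For sufficiency, assume the conditions and argue by induction on $i<j$ that queries and answers up to time $i$ agree with the history. If they agree before time $i$, the sets $S_0,\dots,S_i$ are those of the history. Projecting to the first $i+1$ coordinates, each active $s\notin B$ has $v_s^{(i)}$ in the span of the $v^{(i)}(x_b)$ with $b\in B$, $b<s$. Therefore $s\notin B^{(i)}$. Moreover, for $b\in B$ the span of all active vectors before $b$ is the span of the $v^{(i)}(x_{b'})$ with $b'\in B$, $b'<b$. So $B^{(i)}$ is the greedy basis of the list $(v^{(i)}(x_b))_{b\in B}$ alone. The configuration $\sigma'$ also satisfies the conditions, by necessity, so its $B^{(i)}$ is the same. The same holds at time $i-1$, so the $i$-th answers agree.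

The conditions in the claim restrict each $X_s$ separately. Hence, given the history under parameter $\theta$, the $X_s$ ($s\notin B$) are independent, and with $\alpha_s=|A_s|/n$,
$$\Pr[X_s=x]=\frac{\theta/n}{u_s(\theta)}\quad(x\in A_s),\qquad u_s(\theta)=1-\theta+\theta\alpha_s=1-\theta(1-\alpha_s).$$

**Step 5: the next answer is a scan with hazards.** For $x\in A_s$ write $v^{(j-1)}(x)=\sum_{b\in B,b<s}c_bv^{(j-1)}(x_b)$, with unique coefficients. Call $x$ *bad* for $s$ if $[x\in S_j]\ne\sum_{b<s}c_b[x_b\in S_j]$; let $\mathrm{Bad}_s\subseteq A_s$ be the set of bad $x$, and $\beta_s=|\mathrm{Bad}_s|/n\le\alpha_s$. We claim that $g_j$ is $(s_*,X_{s_*})$ for the first $s_*\notin B$ with $X_{s_*}\in\mathrm{Bad}_{s_*}$, and "none" if there is no such scale.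

If $s\notin B$ is active and $X_s$ is not bad, then $v_s^{(j)}=\sum_{b<s}c_bv^{(j)}(x_b)$, so $s\notin B^{(j)}$. Thus if no $X_s$ is bad, nothing new enters. Otherwise, before $s_*$ all active vectors at time $j$ lie in the span of those of earlier elements of $B$. If $v_{s_*}^{(j)}$ were in $\mathrm{span}\{v^{(j)}(x_b):b\in B,b<s_*\}$, its first $j$ coordinates would force the coefficients to be the $c_b$, and the last coordinate would contradict badness. So $s_*\in B^{(j)}\setminus B$, and by (F2) it is the only new scale.

Thus $g_j$ arises by running through $s\notin B$ in increasing order and stopping at $s$ with probability (given that $s$ is reached)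
$$h_s(\theta)=\frac{\theta\beta_s}{u_s(\theta)}; \tag{8}$$
and on stopping, $X_s$ is uniform on $\mathrm{Bad}_s$, for both values of $\theta$. As a check: at $j=0$ we have $B=\emptyset$, $A_s=\mathrm{Bad}_s=[n]$, and $h_s(\theta)=\theta$, the probability that scale $s$ is active.

**Step 6: the divergence of one answer.** By the chain rule along the scan,
$$\mathrm{KL}\big(P_0(g_j\mid g_{<j})\,\|\,P_1(g_j\mid g_{<j})\big)=\sum_{s\notin B}P_0(\text{reach }s\mid g_{<j})\,\mathrm{kl}\big(h_s(\theta_0),h_s(\theta_1)\big). \tag{9}$$
Write $h_i=h_s(\theta_i)$, $u_i=u_s(\theta_i)$. If $\beta_s=0$ the term is $0$. Let $\beta_s>0$. Since $\theta_1u_0-\theta_0u_1=\theta_1-\theta_0=\Delta$,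
$$h_1-h_0=\beta_s\,\frac{\theta_1u_0-\theta_0u_1}{u_0u_1}=\frac{\beta_s\Delta}{u_0u_1},\qquad 1-h_1=\frac{1-\theta_1+\theta_1(\alpha_s-\beta_s)}{u_1}\ge\frac1{4u_1},$$
the last because $\theta_1\le\frac34$. With the bound on $\mathrm{kl}$, $h_1=\theta_1\beta_s/u_1$ and $\theta_1\ge\frac12$,
$$\mathrm{kl}(h_0,h_1)\le\frac{\beta_s^2\Delta^2}{u_0^2u_1^2}\cdot\frac{u_1^2}{\theta_1\beta_s\cdot\frac14}\le\frac{8\beta_s\Delta^2}{u_0^2}=\frac{16h_0\Delta^2}{u_0}\le32\Delta^2h_0 ,$$
where we used $\beta_s=2u_0h_0$ (as $\theta_0=\frac12$) and $u_0\ge\frac12$. The bound is proportional to the hazard $h_0$ itself, which is why the number $n$ of scales does not enter: the sum $\sum_sP_0(\text{reach }s\mid g_{<j})\,h_s(\theta_0)$ is the probability of ever stopping, at most $1$. So (9) is at most $32\Delta^2=2048\epsilon^2$.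

**Step 7: conclusion.** There are $m$ answers, so by the chain rule the transcript has divergence at most $2048\epsilon^2m$, and by Pinsker, for each seed, total variation distance at most $\sqrt{1024\epsilon^2m}=32\epsilon\sqrt m$. The seed has the same law under $P_0$ and $P_1$, so the joint laws have distance at most $32\epsilon\sqrt m$ too. With Step 3, $32\epsilon\sqrt m\ge0.26$, so $q+1=m\ge6.6\cdot10^{-5}/\epsilon^2$. Since $q\ge1$, $q\ge(q+1)/2\ge3\cdot10^{-5}/\epsilon^2$. $\square$

This proves Theorem 1, and with it the conjecture, even with $1/\epsilon^2$ in place of $1/(\epsilon^2\log(1/\epsilon))$.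

## 8. The lower bound for all $n\ge3$

*Proof of the lower bound in Theorem 2.* Take $c=2\cdot10^{-8}$. The bound $\log_2\log_2n-4$ is Theorem 1(a) for $n\ge4$, and it is negative for $n=3$. For $c\min(n,\epsilon^{-2})$ there are three cases.

* If $n\ge1250/\epsilon^2$, Theorem 1(b) gives $q^*\ge3\cdot10^{-5}\epsilon^{-2}\ge c\,\epsilon^{-2}$.
* If $\epsilon>1/32$, then by (1) $q^*\ge1\ge\epsilon^{-2}/1024\ge c\,\epsilon^{-2}$.
* Otherwise $\epsilon\le1/32$ and $n<1250/\epsilon^2$. Let $\epsilon'=\sqrt{1250/n}>\epsilon$. If $\epsilon'\le1/32$, then a $(1+\epsilon)$-approximation is a $(1+\epsilon')$-approximation and $n=1250/\epsilon'^2$, so Theorem 1(b) gives $q^*(n,\epsilon)\ge q^*(n,\epsilon')\ge3\cdot10^{-5}n/1250\ge cn$. If $\epsilon'>1/32$, then $n<1250\cdot1024=1.28\cdot10^6$, and $q^*\ge1\ge cn$. $\square$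

## 9. Shifted bisection and emptiness bits: the matching algorithm

*Proof of the upper bound in Theorem 2.* Querying all $n$ singletons and counting those with $D(\{x\})>0$ is exact, so $q^*\le n$. We now give an algorithm with $\log_2\log_2n+O(\epsilon^{-2})$ queries. Let $k=|\mathrm{supp}(D)|$ and
$$\kappa=\log_2k\in[0,\ell],\quad\ell=\log_2n,\quad g=64,\quad h=\max\big(0,\lceil\log_2(2\ell/g)\rceil\big),\quad\mathcal L=g2^h\ge2\ell .$$
If $S$ contains each element independently with probability $p$, then $\Pr[D(S)=0]=(1-p)^k$, which depends on $k$ only. So emptiness bits give a test for whether $2^t$ is above or below $k$. We bisect in $t$. The test is unreliable when $t$ is close to $\kappa$, and repeating each test would cost a constant factor in front of $\log_2\log_2n$. A random shift avoids this, since it makes it unlikely that any midpoint comes close to $\kappa$.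

**Step 1: the bisection ($h$ queries).** Draw $U$ uniform in $[0,\mathcal L/2]$. The interval $[-U,\mathcal L-U]$ contains $[0,\ell]$, since $\mathcal L-U\ge\mathcal L/2\ge\ell$; so it contains $\kappa$. Bisect $h$ times: with current midpoint $t$, query a random $S$ containing each element independently with probability $\min(1,2^{-t})$; keep the right half if $D(S)>0$, otherwise the left half.

**Step 2: error of one decision.** A decision inconsistent with $\kappa$ has probability at most $2^{-|t-\kappa|}$. If $t\le0$ (so $t\le\kappa$), then $S=[n]$, we go right, and there is no error. If $0<t\le\kappa$, the error probability is $(1-2^{-t})^k\le e^{-2^{\kappa-t}}\le2^{-(\kappa-t)}$, by $e^{-x}\le1/x$ for $x>0$. If $t>\kappa$, it is $\Pr[D(S)>0]\le k2^{-t}=2^{-(t-\kappa)}$.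

**Step 3: the total error of the bisection.** Let $t_i$ be the $i$-th midpoint on the error-free path; ties with $\kappa$ have probability $0$. It is the midpoint of the dyadic subinterval of length $d_i=\mathcal L2^{1-i}$ that contains $\kappa$. The position of $\kappa$ inside the interval is $\kappa+U$, uniform on a window of length $\mathcal L/2$. For $i\ge2$, $\mathcal L/2$ is an integer multiple of $d_i$, so the position modulo $d_i$ is uniform; thus $|t_i-\kappa|$ is uniform on $[0,d_i/2]$ and
$$\mathbb E\,2^{-|t_i-\kappa|}=\frac2{d_i}\int_0^{d_i/2}2^{-x}\,dx\le\frac2{d_i\ln2}.$$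
For $i=1$ the density of the position is $2/\mathcal L=2/d_1$, so $\mathbb E\,2^{-|t_1-\kappa|}\le\frac2{d_1}\int_{-\infty}^\infty2^{-|x|}\,dx=\frac4{d_1\ln2}$. Here $d_i=2^{h-i+1}g$, which is at least $2g$ for $i\le h$. Summing over the step at which the first error occurs, the failure probability is at most
$$\frac1{\ln2}\Big(\frac4{2g}+\sum_{i\le h}\frac2{2^{h-i+1}g}\Big)\le\frac1{\ln2}\Big(\frac2g+\frac2g\Big)=\frac4{g\ln2}<0.1 .$$
Also $\lceil\log_2(2\ell/64)\rceil=\lceil\log_2\ell-5\rceil\le\log_2\ell-4$, so $h\le\max(0,\log_2\log_2n-4)\le\log_2\log_2n$; the last step uses $n\ge3$.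

**Step 4: a good sampling rate.** If the bisection has succeeded, $\kappa\in[\tau,\tau+64]$ for a known $\tau$. Let
$$p=\min(\tfrac12,2^{-\tau-64}),\qquad\lambda=-\ln(1-p)\in[p,2p];$$
the upper bound is $-\ln(1-p)\le p/(1-p)\le2p$ for $p\le\frac12$. We have $kp\le k2^{-\tau-64}=2^{\kappa-\tau-64}\le1$. And $kp\ge2^{-64}$: if $p=2^{-\tau-64}$ because $\kappa\ge\tau$, and if $p=\frac12$ because $k\ge1$. Hence $2^{-64}\le\lambda k\le2$.

**Step 5: estimating $(1-p)^k$.** Query $T=\lceil10e^2\,4^{66}/\epsilon^2\rceil$ fresh random sets, each containing each element independently with probability $p$. Let $\hat f$ be the fraction with $D(S)=0$; its mean is $f=(1-p)^k=e^{-\lambda k}\ge e^{-2}$. Output $\hat s=-\ln(\hat f)/\lambda$ (arbitrary if $\hat f=0$). Put $\delta=\epsilon2^{-66}$. As $\mathrm{Var}\,\hat f\le f/T$, Chebyshev gives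
$$\Pr\big[|\hat f/f-1|>\delta\big]\le\frac1{T\delta^2f}\le\frac1{10}.$$
Otherwise $|\ln\hat f-\ln f|\le2\delta$ (since $|\ln r|\le2\delta$ for $|r-1|\le\delta\le\frac12$), and as $k=-\ln f/\lambda$,
$$\Big|\frac{\hat s}k-1\Big|\le\frac{2\delta}{\lambda k}\le2^{65}\delta=\frac\epsilon2 .$$
Since $(1+\epsilon)(1-\frac\epsilon2)=1+\frac\epsilon2(1-\epsilon)\ge1$, this gives $\frac1{1+\epsilon}\le1-\frac\epsilon2\le\frac{\hat s}k\le1+\frac\epsilon2$, so $\hat s$ is correct. The total failure probability is below $0.2<\frac13$. The number of queries is at most $h+T\le\log_2\log_2n+C\epsilon^{-2}$ with $C=10e^2\,4^{66}+1$. $\square$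

**The consequences stated in Theorem 2.** For fixed $\epsilon$ the two bounds give $\log_2\log_2n-4\le q^*\le\log_2\log_2n+C\epsilon^{-2}$ for all $n\ge3$. For the $\Theta$-statement write $\mu=\min(n,\epsilon^{-2})$; note $\mu\ge3$. Upper bound: if $n\le\epsilon^{-2}$ then $q^*\le n=\mu$; otherwise $q^*\le\log_2\log_2n+C\mu$. Lower bound: if $\log_2\log_2n\ge8$, then $q^*\ge\frac12\log_2\log_2n$ and $q^*\ge c\mu$, and we average. If $\log_2\log_2n<8$, then $\log_2\log_2n<\frac83\mu$, so $q^*\ge c\mu\ge\frac{3c}{11}(\log_2\log_2n+\mu)$. $\square$
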